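# Expensive generators without cheap factors for actions of a free group

## 1. The guess that negative factors are what makes generators expensive

Throughout, $G$ is a free group of finite rank $r\ge 2$ with free generators $s_1,\dots,s_r$, acting by measure-preserving bijections on a standard probability space $(X,\mu)$. A generating partition is a way to code the action by symbols. The cheapest price of such a code, measured in Shannon entropy, is a number $\Delta^*_G(X,\mu)$. Bowen's f-invariant $f_G(X,\mu)$ is another number attached to the action, and it can be negative. Brandon Seward's paper "Ergodic actions of countable groups and finite generating partitions", arXiv:1206.6005 (2012), contains the following proposition: one may prescribe $f_G$ to be any real number and still make $\Delta^*_G$ as large as one likes. The actions built there have a finite factor $G/K$ whose f-invariant is very negative. The problem treated here, from the same paper, is whether the proposition survives when such factors are forbidden: fix $c>0$ and allow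 only actions all of whose factors have f-invariant at least $-c$.

The answer one would first guess is no. If very negative factors are what makes codes expensive, then forbidding them should put a ceiling on $\Delta^*_G$ that depends only on $r$, the prescribed value $h$ of $f_G$, and $c$. We shall test this guess, find that it agrees with the simple cases, see that the lower bound for $\Delta^*_G$ that one gets directly also respects it, and then prove that it is wrong.

**Definition (generating partition, $\Delta$, $\Delta^*$).** For a partition $\alpha$ of $X$, $G\cdot\alpha$ is the smallest $\sigma$-algebra containing all $g\cdot A$ with $g\in G$, $A\in\alpha$. The partition is *generating* if every measurable set agrees up to a null set with a member of $G\cdot\alpha$. Its Shannon entropy is $\mathrm H(\alpha)=\sum_{A\in\alpha}-\mu(A)\log\mu(A)$, and $\mathrm H(\alpha)=\infty$ if no countable subcollection of $\alpha$ has full measure. $\Delta_G(X,\mu)$ is the minimal cardinality of a generating partition and $\Delta^*_G(X,\mu)=\inf\{\mathrm H(\alpha):\alpha \text{ generating}\}$.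 Always $\log\Delta_G\ge\Delta_G^*$.

A partition of finite entropy may be taken countable: let $Z_0$ be the null union of the classes outside a countable subcollection of full measure, and merge them into one class. If $\alpha'$ is the merged partition, the sets $A$ for which some $A'\in G\cdot\alpha'$ has $A\triangle A'\subseteq GZ_0$ form a $\sigma$-algebra containing all $g\cdot A$, $A\in\alpha$; since $GZ_0$ is null, $\alpha'$ is still generating if $\alpha$ was. From now on "partition" means countable partition with finite Shannon entropy, $\zeta\le\delta$ means that $\zeta$ is coarser than $\delta$ modulo null sets, and a partition of a factor is also regarded as a partition of any extension.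

A partition $\zeta$ "reads" a function $x\mapsto\zeta(x)$, the class of $x$. Then $g\zeta$ reads $\zeta(g^{-1}x)$. For finite $C\subset G$ put $\zeta^C=\bigvee_{g\in C}g\zeta$, let $B_m$ be the ball of radius $m$ in the word metric, and $\zeta^{(m)}=\zeta^{B_m}$.

**Definition (f-invariant).** For a partition $\beta$ put
$$F(\beta)=(1-2r)\,\mathrm H(\beta)+\sum_{i=1}^r\mathrm H(\beta\vee s_i\beta).$$
If the action has a generating partition $\alpha$ with $\mathrm H(\alpha)<\infty$, then $f_G(X,\mu)=\lim_{m\to\infty}F(\alpha^{(m)})$. That this limit does not depend on $\alpha$ is a fact we take as given.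

We recall the textbook facts on entropy that are used: the chain rule $\mathrm H(\zeta\vee\zeta'|\delta)=\mathrm H(\zeta|\delta)+\mathrm H(\zeta'|\zeta\vee\delta)$; $\mathrm H(\zeta|\delta)$ decreases when $\delta$ is refined; $\mathrm H(g\zeta|g\delta)=\mathrm H(\zeta|\delta)$; $\mathrm H(\zeta\vee\delta)=\mathrm H(\zeta)+\mathrm H(\delta)$ for independent partitions; a variable with $k$ values has entropy at most $\log k$; if $\delta_1\le\delta_2\le\cdots$ together generate a $\sigma$-algebra containing $\zeta$ mod null sets, then $\mathrm H(\zeta|\delta_k)\to0$. Gibbs' inequality says: if $q(\cdot|D)$ is a probability vector for each atom $D$ of $\delta$, then $\mathrm H(u|\delta)\le\mathbb E[-\log q(u|D)]$, where $D$ is the atom of the random point. An action is *essentially free* if $\{gx=x\}$ is null for each $g\ne e$.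

Here are two computations by hand.

**Example 1 (Bernoulli shift).** Let $A_0$ be a finite probability space of entropy $H_0$ and $G$ act on $A_0^G$ by $(gy)(q)=y(g^{-1}q)$. Let $\nu$ read $y(e)$; then $g\nu$ reads $y(g)$, so $\nu$ is generating and $\mathrm H(\nu^C)=H_0|C|$. As $|B_m\cup s_iB_m|=2|B_m|-|B_m\cap s_iB_m|$,
$$F(\nu^{(m)})=H_0\Big(|B_m|-\sum_i|B_m\cap s_iB_m|\Big).$$
An element $v\in B_m\cap s_iB_m$ is the same as an edge $s_i^{-1}v - v$ with both ends in $B_m$ of the *left* Cayley tree (edges $g - s_ig$). The ball is a subtree, so vertices minus edges is $1$: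
$$|B_m|-\sum_i|B_m\cap s_iB_m|=1.\tag{1.1}$$
Hence $f_G=H_0$, and $\Delta_G^*\le H_0$.

**Example 2 (finite quotient).** Let $K$ be a normal subgroup of index $d$ and $\omega$ the partition of $G/K$ (uniform measure) into points. If $\zeta$ is generating, then $\zeta^{(m)}=\omega$ for large $m$, because an increasing sequence of partitions of a finite set stabilizes. Since $s_i\omega=\omega$,
$$f_G(G/K)=F(\omega)=(1-2r)\log d+r\log d=-(r-1)\log d .$$
The code itself is cheap: the partition of $G/K$ into one point and the rest is generating and has entropy at most $\log 2$.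

To complete the test we need lower bounds for $\Delta^*_G$.

## 2. How $F$ changes when a partition is refined

For partitions $\zeta,\delta$ put
$$\Psi_\zeta(\delta):=F(\zeta\vee\delta)-F(\delta)=(1-2r)\,\mathrm H(\zeta|\delta)+\sum_{i=1}^r\mathrm H(\zeta\vee s_i\zeta\,|\,\delta\vee s_i\delta).$$
Directly from the definition, $\Psi_{\zeta\vee\zeta'}(\delta)=\Psi_\zeta(\delta)+\Psi_{\zeta'}(\delta\vee\zeta)$. Each term of the sum satisfies
$$\mathrm H(\zeta\vee s_i\zeta|\delta\vee s_i\delta)\le\mathrm H(\zeta|\delta)+\mathrm H(s_i\zeta|s_i\delta)=2\mathrm H(\zeta|\delta).$$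
Therefore
$$\Psi_\zeta(\delta)\le\mathrm H(\zeta|\delta),\qquad F(\zeta)\le\mathrm H(\zeta),\tag{2.1}$$
the second being the case of trivial $\delta$. Moreover
$$\text{if } s_1\zeta=\zeta,\ \text{ then }\ \Psi_\zeta(\delta)\le0,\tag{2.2}$$
because then the term $i=1$ is at most $\mathrm H(\zeta|\delta)$, and $(1-2r)+1+2(r-1)=0$.

**Lemma 1 (Bowen).** $F(\xi^{(m+1)})\le F(\xi^{(m)})$. Hence $F(\xi^{(m)})\le F(\xi)$, and $F(\xi)\ge f_G$ if $\xi$ is generating.

**Proof.** We add one translate at a time. Let $\gamma\le\eta$, let $s\in\{s_1^{\pm1},\dots,s_r^{\pm1}\}$ and $\eta'=\eta\vee s\gamma$. Then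
$$F(\eta')-F(\eta)=\Psi_{s\gamma}(\eta)=(1-2r)\mathrm H(s\gamma|\eta)+\sum_j\mathrm H(s\gamma\vee s_js\gamma\,|\,\eta\vee s_j\eta).$$
If $s=s_i$, then $s\gamma\le s_i\eta$, so the $i$-th term is at most $\mathrm H(s_is\gamma|s_i\eta)=\mathrm H(s\gamma|\eta)$. If $s=s_i^{-1}$, then $s_is\gamma=\gamma\le\eta$, so the $i$-th term is at most $\mathrm H(s\gamma|\eta)$. The other $r-1$ terms are at most $2\mathrm H(s\gamma|\eta)$. The sum of the coefficients is $(1-2r)+1+2(r-1)=0$, so $F(\eta')\le F(\eta)$. Finally $\xi^{(m+1)}$ arises from $\xi^{(m)}$ by successively joining partitions $s(t\xi)$ with $t\in B_m$, and $t\xi\le\xi^{(m)}$. $\square$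

## 3. Bernoulli shifts and finite quotients obey the guess

**Bernoulli shifts.** For a generating partition $\beta$ of any action, $\mathrm H(\beta)\ge F(\beta)\ge f_G$. So in Example 1, $\Delta_G^*=H_0=f_G$. Its factors are not negative: if $\zeta$ is a generating partition of a factor, then $\nu\vee\zeta^{(m)}$ is generating for the shift, and
$$F(\zeta^{(m)})=F(\nu\vee\zeta^{(m)})-\Psi_\nu(\zeta^{(m)})\ge H_0-H_0=0$$
by Lemma 1 and (2.1).

**A Bernoulli shift times a finite quotient.** Let $Z=A_0^G\times G/K$ with $H_0=h+(r-1)\log d>0$. By independence $F((\nu\vee\omega)^{(m)})=H_0-(r-1)\log d=h$, so $f_G(Z)=h$. If $\beta$ is generating, Lemma 1 and (2.1) give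
$$h\le F(\beta\vee\omega)=F(\omega)+\Psi_\beta(\omega)\le-(r-1)\log d+\mathrm H(\beta).$$
Together with the generating partition $\nu\vee\{\text{one point of }G/K,\text{ the rest}\}$ this yields
$$h+(r-1)\log d\ \le\ \Delta^*_G(Z)\ \le\ h+(r-1)\log d+\log2 .$$
If $\zeta$ generates a factor, then $F(\zeta^{(m)})=F(\omega\vee\nu\vee\zeta^{(m)})-\Psi_\omega(\zeta^{(m)})-\Psi_\nu(\omega\vee\zeta^{(m)})\ge h-0-H_0=-(r-1)\log d$, by (2.2) and (2.1). So the smallest $c$ permitted here is $c=(r-1)\log d$, and $\Delta_G^*(Z)$ equals $h+c$ up to $\log2$. The code is expensive exactly to the extent that a factor is negative, as the guess says.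

**The direct lower bound stops at $h+c$.** The argument just used works for any partition $\zeta$ in place of $\omega$ and any action with $f_G(X)=h$: for generating $\beta$, $h\le F(\beta\vee\zeta)=F(\zeta)+\Psi_\beta(\zeta)$, so
$$\mathrm H(\beta)\ge h-F(\zeta).\tag{3.1}$$
Suppose now that all factors have f-invariant at least $-c$. The partition $\zeta$ generates some factor $Y_\zeta$, and Lemma 1 gives $F(\zeta)\ge f_G(Y_\zeta)\ge-c$. So the right side of (3.1) never exceeds $h+c$. This is the precise point where the approach through a factor of low $F$ ends. Nevertheless the guess is false.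

**Theorem.** Let $r\ge2$, $h\in\mathbb R$, $M>0$. There is an essentially free ergodic action $G\curvearrowright(Q,\mu)$ with $f_G(Q)=h$, with $\log\Delta_G(Q,\mu)\ge\Delta_G^*(Q,\mu)>M$, and with $f_G(Y,\nu)\ge\min(h,0)$ for every factor $(Y,\nu)$ for which $f_G$ is defined.

If $c>0$ and $h\ge-c$, then $\min(h,0)\ge-c$. So the answer to the problem is yes: for all such $h$, $c$ and every $M>0$ an action as required exists. The bound $\min(h,0)$ cannot be improved, because $Q$ is a factor of itself with $f=h$ and the one-point factor has $f=0$.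

## 4. A barrier for $F$: label systems on the tree

Instead of a $\zeta$ with small $F$, we use a partition $\alpha$ that is costly to learn halfway. For generating $\beta$ and any $\alpha$ and $k$, the partition $\alpha\vee\beta^{(k)}$ is generating, so
$$h\le F(\alpha\vee\beta^{(k)})=F(\beta^{(k)})+\Psi_\alpha(\beta^{(k)})\le\mathrm H(\beta)+\Psi_\alpha(\beta^{(k)}).\tag{4.1}$$
So a very negative $\Psi_\alpha(\beta^{(k)})$ for a single $k$ makes $\mathrm H(\beta)$ large. Suppose that $F(\alpha)=0$, that $\Psi_\alpha(\delta)\le0$ for *all* $\delta$, and that $\Psi_\alpha(\delta)$ is very negative whenever $\mathrm H(\alpha|\delta)=\frac12\mathrm H(\alpha)$. Then $\Psi_\alpha$ vanishes when nothing is known about $\alpha$ and when everything is known, but someone who learns $\alpha$ gradually must pass half knowledge and pay there. The sign condition $\Psi_\alpha\le 0$ will also be what keeps all factors from being negative.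

**The system $X$.** Let $U$ be a set with $|U|=N\ge2$, $L=\log N$, and $A=U^r$. Let $\pi:A\to A$ be a bijection, the *gate*. For $w\in A$ let $a_1(w),\dots,a_r(w)$ be the coordinates of $w$ and $b_1(w),\dots,b_r(w)$ those of $\pi(w)$; write $\ell_1,\dots,\ell_{2r}$ for these $2r$ maps $A\to U$. Let $G$ act on $A^G$ by $(gx)(q)=x(g^{-1}q)$ and put
$$X=\{x\in A^G:\ a_i(x(g))=b_i(x(gs_i))\ \text{ for all } g\in G,\ 1\le i\le r\}.$$
Picture the right Cayley tree (edges $g - gs_i$): each edge carries a label in $U$, each vertex has $r$ outgoing labels $a_i$ and $r$ incoming labels $b_i$, and $\pi$ turns the outgoing labels into the incoming ones. This set is invariant since left multiplication preserves the edges and their names.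

On a finite subtree take the uniform law on the valid configurations. A new leaf has one prescribed label, either one $a_i$ or one $b_i$. As $\pi$ is a bijection, exactly $N^{r-1}$ values of $w$ have that label, so every valid configuration extends to a new leaf in exactly $N^{r-1}$ ways. The uniform laws are therefore consistent, and they define a $G$-invariant probability measure on $X$. Each $x(g)$ is uniform on $A$, so each label is uniform on $U$. The *Markov property* holds: given the label $a_i(x(g))=b_i(x(gs_i))$ of an edge, the configurations on its two sides are conditionally independent, because a valid configuration on a finite subtree containing the edge is a pair of valid configurations on the two parts showing the same label at that edge.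

Let $\alpha$ be the partition that reads $w(x):=x(e)$. Then $g\alpha$ reads $x(g)$, so $\alpha$ is generating, and $\mathrm H(\alpha)=rL$.

**Lemma 2.** $F(\alpha^{(m)})=0$ for all $m\ge0$. Hence $f_G(X)=0$.

**Proof.** A finite subtree $C$ has $N^r\cdot N^{(r-1)(|C|-1)}$ valid configurations, so $\mathrm H(\alpha^C)=((r-1)|C|+1)L$. The sets $B_m$ and $s_iB_m$ are balls in the right Cayley tree about the adjacent vertices $e$ and $s_i$, so $B_m$ and $B_m\cup s_iB_m$ are subtrees. Thus
$$F(\alpha^{(m)})=(r-1)L\Big[|B_m|-\sum_i|B_m\cap s_iB_m|\Big]+(1-2r+r)L,$$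
and the bracket is $1$ by (1.1). $\square$

The next lemma gives the sign of $\Psi_\alpha$ and, in part (ii), a penalty for edges whose two ends know the common label to different degrees.

**Lemma 3.** Let $\hat X\to X$ be any measure-preserving $G$-extension, $\delta$ a partition of $\hat X$, and let $c_j(\hat x)$ be the value of $-\log\mathbb P(\ell_j(w)=\cdot\,|\,\delta)$ at $\hat x$, so that $\mathbb E c_j=\mathrm H(\ell_j|\delta)$. Write $c_{a_i},c_{b_i}$ for the corresponding $c_j$. Then
$$\text{(i)}\quad \Psi_\alpha(\delta)\le\mathrm H(\alpha|\delta)-\tfrac12\sum_j\mathrm H(\ell_j|\delta)\le0,$$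
$$\text{(ii)}\quad\Psi_\alpha(\delta)\le\mathrm H(\alpha|\delta)-\tfrac12\sum_j\mathbb Ec_j-\tfrac12\sum_i\mathbb E\big|c_{a_i}-c_{b_i}\circ s_i^{-1}\big|+r\log2 .$$

**Proof.** Fix $i$, let $w'=w(s_i^{-1}\hat x)=x(s_i)$ and let $u=a_i(w)=b_i(w')$ be the label of the edge from $e$ to $s_i$. Since $u$ is a function of $w$ and of $w'$, the chain rule and invariance give
$$\mathrm H(\alpha\vee s_i\alpha|\delta\vee s_i\delta)\le\mathrm H(u|\delta\vee s_i\delta)+\mathrm H(w|u,\delta)+\mathrm H(w'|u,s_i\delta),$$
and here $\mathrm H(w|u,\delta)=\mathrm H(\alpha|\delta)-\mathrm H(a_i|\delta)$, $\mathrm H(w'|u,s_i\delta)=\mathrm H(\alpha|\delta)-\mathrm H(b_i|\delta)$. Summing over $i$ and using $(1-2r)+2r=1$,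
$$\Psi_\alpha(\delta)\le\mathrm H(\alpha|\delta)+\sum_i\big[\mathrm H(u|\delta\vee s_i\delta)-\mathrm H(a_i|\delta)-\mathrm H(b_i|\delta)\big].$$

For (i): $\mathrm H(u|\delta)=\mathrm H(a_i|\delta)$ and $\mathrm H(u|s_i\delta)=\mathrm H(b_i|\delta)$, so $\mathrm H(u|\delta\vee s_i\delta)\le\frac12(\mathrm H(a_i|\delta)+\mathrm H(b_i|\delta))$. This is the first inequality. As $w$ is determined by $(a_i)_i$ and also by $(b_i)_i$, both $\sum_i\mathrm H(a_i|\delta)$ and $\sum_i\mathrm H(b_i|\delta)$ are at least $\mathrm H(\alpha|\delta)$; their average gives the second.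

For (ii): let $D$ be the $\delta$-atom of $\hat x$ and $D'$ that of $s_i^{-1}\hat x$. Put $q(v|D,D')=\frac12\big(\mathbb P(a_i=v|D)+\mathbb P(b_i=v|D')\big)$, a probability vector that depends only on the atom of $\delta\vee s_i\delta$. At the true value, $q(u|D,D')$ is at least half of $\max(e^{-c_{a_i}},e^{-c_{b_i}\circ s_i^{-1}})$. By Gibbs' inequality $\mathrm H(u|\delta\vee s_i\delta)\le\log2+\mathbb E\min(c_{a_i},c_{b_i}\circ s_i^{-1})$. Since $\mathrm H(a_i|\delta)=\mathbb Ec_{a_i}$ and $\mathrm H(b_i|\delta)=\mathbb E\,c_{b_i}\circ s_i^{-1}$, the $i$-th bracket is at most $\log2-\mathbb E\max(c_{a_i},c_{b_i}\circ s_i^{-1})$. Now use $\max(x,y)=\frac12(x+y)+\frac12|x-y|$. $\square$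

**Example 3 (knowing one label).** Let $\delta$ read $a_1(w)$. As $\delta\le\alpha$, $\Psi_\alpha(\delta)=F(\alpha)-F(\delta)=-F(\delta)$. For $i\ge2$ the labels $a_1(x(e))$ and $a_1(x(s_i))$ are independent: by the Markov property the law of $a_1(x(e))$ given $a_i(x(e))$ and the other side is its law given $a_i(x(e))$, which is uniform. So $\mathrm H(\delta\vee s_i\delta)=2L$. For $i=1$ we have $a_1(x(e))=b_1(x(s_1))$, so $\mathrm H(\delta\vee s_1\delta)=\mathrm H(a_1,b_1)=L+\mathrm H(a_1|b_1)$. Altogether
$$\Psi_\alpha(\delta)=-\mathrm H(a_1|b_1).$$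
For $r=2$ this $\delta$ is exactly half knowledge, $\mathrm H(\alpha|\delta)=L=\frac12rL$. If $\pi$ is the identity, the cost is $0$: half knowledge is free, so not every gate will do. If $a_1$ and $b_1$ are nearly independent, the cost is almost $L$.

**Example 4 (all or nothing).** Let $\hat X=X\times\{1,2\}$ with $G$ acting trivially on the two points, each of mass $\frac12$, and let $\delta$ read the second coordinate, and also $w$ if that coordinate is $1$. Then $\mathrm H(\alpha|\delta)=\frac12rL$, but $\Psi_\alpha(\delta)=\frac12\big[(1-2r)r+r(2r-1)\big]L=0$ for *every* gate. So half knowledge can also be cheap because one knows everything on an invariant set and nothing off it. Such sets, and sets that are almost invariant, must be excluded by a spectral gap.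

This fixes the plan. A random gate will force that, at little cost, each vertex knows either almost all or almost nothing about its $2r$ labels. The edge penalty in Lemma 3(ii) forces neighboring vertices to be in the same state. A spectral gap then forces almost every point to be in the same state, and this contradicts half knowledge.

## 5. A random gate

Put $n=|A|=N^r$. For $T_1,\dots,T_{2r}\subseteq U$ let $A(T)=\{w\in A:\ell_j(w)\in T_j\ \forall j\}$. With $w$ uniform on $A$, let $\lambda_{ij}$ be the norm of $f\mapsto\mathbb E[f(a_i)|b_j]$ on $L^2_0(U)$, the mean-zero functions for the uniform measure.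

**Lemma 4.** For $N\ge N_0(r)$ there is a bijection $\pi$ such that

- (P1) $|A(T)|\le3rL\prod_{j\in J}|T_j|$ for all $T$ and all $J$ with $|J|=r$;
- (P2) $\log|A(T)|\le\max\{\sum_j\log|T_j|-rL,\ \max_j\log|T_j|\}+\log(16rL)$ whenever $A(T)\ne\emptyset$;
- (P3) $r\lambda_{ij}^2\le\frac14$ for all $i,j$.

**Proof.** Take $\pi$ uniformly random. We show that each property fails with probability tending to $0$ as $N\to\infty$.

**Step 1: a tail bound.** This controls $|A(T)|$ for a single $T$. For fixed $S,R\subseteq A$ and $m\ge1$, a given $m$-subset of $S$ is mapped into $R$ with probability at most $(|R|/n)^m$. So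
$$\mathbb P(|\pi(S)\cap R|\ge m)\le\binom{|S|}m\Big(\frac{|R|}n\Big)^m\le\Big(\frac{e|S||R|}{mn}\Big)^m,$$
which is at most $e^{-m}$ if $m\ge e^2|S||R|/n$. Moreover $|A(T)|=|\pi(S)\cap R|$, where $S$ is the product of the $T_j$ belonging to $a_1,\dots,a_r$ and $R$ the product of those belonging to $b_1,\dots,b_r$.

**Step 2: (P1).** Splitting $A(T)$ according to the values $\ell_j(w)$, $j\in J$, we see that it suffices to bound $|A(T)|$ by $3rL$ when $T_j$ is a singleton for $j\in J$ and $T_j=U$ otherwise. Then $|S||R|=N^{2r-r}=n$. There are at most $\binom{2r}rN^r\le4^rN^r$ such $T$. Take $m=\lceil2rL\rceil+8\ge e^2$. The failure probability is at most $4^rN^re^{-2rL}=4^rN^{-r}\to0$, and otherwise $|A(T)|\le m-1\le2rL+8\le3rL$ for large $N$.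

**Step 3: (P2).** Let all $T_j$ be nonempty, $t=\max_j|T_j|$, $x=N^{-r}\prod_j|T_j|=|S||R|/n$, $m=\lceil\max(e^2x,4rtL)\rceil$. A nonempty subset of $U$ of size at most $t$ is the image of a map $\{1,\dots,t\}\to U$, so at most $N^{2rt}=e^{2rtL}$ families $T$ have maximal size $t$. The probability that $|A(T)|\ge m$ for some $T$ is at most $\sum_{t\ge1}e^{2rtL-4rtL}\to0$. Otherwise $|A(T)|\le\max(e^2x,4rtL)$ always. This gives (P2), since $e^2\le16rL$ for large $N$.

**Step 4: (P3), set-up.** We want the largest singular value of a random matrix. Fix $i,j$. For $w,w',z,z'\in A$ let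
$$h(w,w')=1[a_i(w)=a_i(w')]-\tfrac1N,\qquad k(z,z')=1[z_j=z_j']-\tfrac1N,$$
$f_u(w)=1[a_i(w)=u]-\frac1N$, $g_v(z)=1[z_j=v]-\frac1N$, and
$$\tilde M_{uv}=\sum_wf_u(w)g_v(\pi w)=n\big(\mathbb P(a_i=u,b_j=v)-N^{-2}\big).$$
(In this proof $h$ denotes this kernel.) Now $\mathbb E[f(a_i)|b_j=v]=N\sum_uf(u)\,\mathbb P(a_i=u,b_j=v)$, so in the orthonormal basis $(\sqrt N1_u)_u$ the operator, extended by $0$ on constants, has matrix $\frac Nn\tilde M^{T}$. The natural first try is the Hilbert–Schmidt norm. Since $\sum_{y\ne x}h(x,y)=-(1-\frac1N)$, and likewise for $k$, one finds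
$$\mathbb E\operatorname{tr}(\tilde M\tilde M^T)=\sum_{w,w'}h(w,w')\,\mathbb E\,k(\pi w,\pi w')=\Big(1-\frac1N\Big)^2\Big(n+\frac n{n-1}\Big)=\Big(1-\frac1N\Big)^2\frac{n^2}{n-1},$$
so the expected squared Hilbert–Schmidt norm is $(N-1)^2/(N^r-1)$. For $r\ge3$ this tends to $0$ and would suffice. For $r=2$ it tends to $1$, which is too large. We therefore go to the fourth power: $\lambda_{ij}^4\le(N/n)^4Z$ with $Z=\operatorname{tr}((\tilde M\tilde M^T)^2)=\sum_{u,u',v,v'}\tilde M_{uv}\tilde M_{u'v}\tilde M_{uv'}\tilde M_{u'v'}$. As $\sum_uf_u(w)f_u(w')=h(w,w')$ and $\sum_vg_v(z)g_v(z')=k(z,z')$,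
$$Z=\sum_{w_1,\dots,w_4}h(w_1,w_3)\,h(w_2,w_4)\,k(\pi w_1,\pi w_2)\,k(\pi w_3,\pi w_4).$$

**Step 5: organizing $\mathbb EZ$.** Both kernels are symmetric, have absolute value at most $1$, diagonal value $\kappa_0=1-\frac1N$, all row sums $0$, and row sums of squares $\frac nN(1-\frac1N)\le\frac nN$. The coincidence pattern $P$ of a 4-tuple is a set partition of $\{1,2,3,4\}$; we omit blocks of size 1 when convenient. Let $\mathsf s_P$ be the sum of $h(w_1,w_3)h(w_2,w_4)$ over tuples with exact pattern $P$, and $\mathsf e_P$ the average of $k(z_1,z_2)k(z_3,z_4)$ over tuples with exact pattern $P$. Given a tuple $(w_1,\dots,w_4)$ of pattern $P$, its image under $\pi$ is uniform on the tuples of pattern $P$. So $\mathbb EZ=\sum_P\mathsf s_P\mathsf e_P$. We use throughout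
$$\sum_{y\ne x}h(x,y)=-\kappa_0,\qquad\Big|\sum_{y\ne z;\;y,z\ne x}h(x,y)h(x,z)\Big|=\Big|\kappa_0^2-\sum_{y\ne x}h(x,y)^2\Big|\le\frac nN,\tag{5.1}$$
and the same for $k$ (recall $n\ge N$). Assume $n\ge8$.

**Step 6: the 15 patterns.** We bound each contribution.

- All equal: $\mathsf s=n\kappa_0^2$, $\mathsf e=\kappa_0^2$; contribution at most $n$.
- Two pairs. For $\{12|34\}$: $\mathsf s=\sum_{x\ne y}h(x,y)^2\le n^2/N$ and $\mathsf e=\kappa_0^2\le1$. For $\{13|24\}$: $\mathsf s=n(n-1)\kappa_0^2\le n^2$, and $\mathsf e$ is the average of $k(x,y)^2$ over $x\ne y$, so $\mathsf e\le\frac{n^2/N}{n(n-1)}\le\frac2N$. For $\{14|23\}$: $\mathsf s=\sum_{x\ne y}h(x,y)^2\le n^2/N$ and $\mathsf e\le\frac2N$ as before. Together at most $5n^2/N$.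
- A triple and a singleton (4 patterns). The triple contains exactly one of $\{1,3\},\{2,4\}$ and exactly one of $\{1,2\},\{3,4\}$. So $|\mathsf s|=|\kappa_0\sum_{x\ne y}h(x,y)|=n\kappa_0^2\le n$ and $|\mathsf e|=\frac{n\kappa_0^2}{n(n-1)}\le\frac1{n-1}$. Each contributes at most $\frac n{n-1}\le2$; total at most $8$.
- One pair $\{12\}$ or $\{34\}$, the other entries distinct: $\mathsf s=\sum_x\sum_{y\ne z;\,y,z\ne x}h(x,y)h(x,z)$, so $|\mathsf s|\le n^2/N$; $\mathsf e$ is $\kappa_0$ times the average of $k(y,z)$ over $y\ne z$, so $|\mathsf e|\le\frac1{n-1}\le\frac2n$. At most $2n/N$ each.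
- One pair $\{13\}$ or $\{24\}$: $\mathsf s=\kappa_0(n-2)\sum_{y\ne z}h(y,z)$, so $|\mathsf s|\le n^2$; $\mathsf e$ is the average of $k(x,y)k(x,z)$ over distinct $x,y,z$, so $|\mathsf e|\le\frac{n^2/N}{n(n-1)(n-2)}\le\frac4{nN}$. At most $4n/N$ each.
- One pair $\{14\}$ or $\{23\}$: $|\mathsf s|\le n^2/N$ as for $\{12\}$ and $|\mathsf e|\le\frac4{nN}$ as for $\{13\}$. At most $4n/N^2$ each. The six one-pair patterns together contribute at most $20n/N$.
- All distinct. We have $\sum_{w_1\ne w_3,\,w_2\ne w_4}h(w_1,w_3)h(w_2,w_4)=n^2\kappa_0^2$. To get $\mathsf s$, subtract the sums for the patterns in which neither $1,3$ nor $2,4$ coincide but something else does: $\{12\},\{14\},\{23\},\{34\},\{12|34\},\{14|23\}$, each at most $n^2/N$ in absolute value. So $|\mathsf s|\le n^2+6n^2/N\le7n^2$. Exchanging the indices $2,3$ and the kernels $h,k$, the sum of $k(z_1,z_2)k(z_3,z_4)$ over distinct tuples is also at most $7n^2$ in absolute value. As $n(n-1)(n-2)(n-3)\ge n^4/4$ for $n\ge8$, $|\mathsf e|\le28/n^2$. Contribution at most $196$.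

**Step 7: conclusion of (P3).** Each of $n$, $n/N$, $1$ is at most $n^2/N$. So $\mathbb EZ\le(1+5+8+20+196)\,n^2/N=Cn^2/N$ with $C=230$. Then $\mathbb E\lambda_{ij}^4\le CN^3/n^2\le C/N$, as $n\ge N^2$. By Markov's inequality, $\lambda_{ij}^4>\frac1{16r^2}$ for some of the $r^2$ pairs $i,j$ with probability at most $16r^4C/N\to0$. Outside this event $r\lambda_{ij}^2\le\frac14$. $\square$

For instance, (P1) settles Example 3: with $T_{a_1}=\{u\}$, $T_{b_1}=\{v\}$, all other $T_j=U$, and $J$ consisting of $a_1$, $b_1$ and $r-2$ further indices, we get $\mathbb P(a_1=u,b_1=v)\le3rL\,N^{-2}$, so $\mathrm H(a_1|b_1)\ge L-\log(3rL)$.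

The counting properties are used in the following form. If the label $\ell_j$ is confined to a set of size $e^{\kappa_j}$, then by (P1) the uncertainty of $w$ is at most about half of the total $\sum_j\kappa_j$. A definite amount is lost unless all $\kappa_j$ are near $0$ or all are near $L$.

**Lemma 5 (gate inequality).** Let $\pi$ be as in Lemma 4, $A(T)\ne\emptyset$, and $\log|T_j|\le\kappa_j$ with $0\le\kappa_j\le L$. Then
$$\log|A(T)|\le\tfrac12\sum_j\kappa_j-\tfrac1{16r}\min\Big\{\sum_j\kappa_j,\ \sum_j(L-\kappa_j)\Big\}+\log(16rL).$$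

**Proof.** The bounds (P1), (P2) are monotone in $\log|T_j|$, so they hold with $\kappa_j$ in place of $\log|T_j|$.

Suppose first that the first term in (P2) is then the maximum. Then
$$\tfrac12\sum_j\kappa_j-\log|A(T)|\ge rL-\tfrac12\sum_j\kappa_j-\log(16rL)=\tfrac12\sum_j(L-\kappa_j)-\log(16rL),$$
which is more than required.

Otherwise $\log|A(T)|\le\kappa_{\max}+\log(16rL)$ with $\kappa_{\max}=\max_j\kappa_j$. By (P1) also $\log|A(T)|\le s+\log(16rL)$, where $s$ is the sum of the $r$ smallest $\kappa_j$. Each of the $r$ largest is at least $s/r$ and one of them is $\kappa_{\max}$, so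
$$\tfrac12\sum_j\kappa_j\ge\tfrac12\Big(s+\kappa_{\max}+\tfrac{r-1}rs\Big)=\tfrac12\kappa_{\max}+\tfrac{2r-1}{2r}s\ge\tfrac12\kappa_{\max}+\tfrac34s .$$
Taking $\frac38$ of the first bound and $\frac58$ of the second, $\log|A(T)|\le\frac38\kappa_{\max}+\frac58s+\log(16rL)$. Hence $\frac12\sum_j\kappa_j-\log|A(T)|\ge\frac18\kappa_{\max}-\log(16rL)\ge\frac1{16r}\sum_j\kappa_j-\log(16rL)$, because $\sum_j\kappa_j\le2r\kappa_{\max}$. $\square$

From now on $\pi$ is as in Lemma 4.

## 6. The space $L^2_0(X)$ sits in multiples of the regular representation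

This section serves the spectral gap and essential freeness. Let $\lambda_G$ be the left regular representation on $\ell^2(G)$.

**Lemma 6.** $L^2_0(X)$ is contained in a multiple of $\lambda_G$. Hence $X$ is mixing and essentially free.

**Proof.**

**Step 1: matrix coefficients are square summable.** Let $\phi\in L^2_0(X)$ depend on the coordinates in $B_R$ only, and let $g=t_1\cdots t_m$ be reduced with $m>2R+2$. Then $g\phi$ depends on the coordinates in $gB_R$. Let $u_l$ be the label of the $l$-th edge of the path $e,t_1,t_1t_2,\dots,g$ in the right Cayley tree. The $(R+1)$-st edge separates $B_R$ from $g$, and the $(m-R)$-th edge separates $gB_R$ from $e$. Conditioning first on $u_{R+1}$ and then on $u_{m-R}$, the Markov property gives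
$$\langle\phi,g\phi\rangle=\mathbb E\big[\Phi(u_{R+1})\,\overline{\Phi'(u_{m-R})}\big],$$
with $\Phi=\mathbb E[\phi|u_{R+1}]$ and $\Phi'=\mathbb E[g\phi|u_{m-R}]$ mean-zero of norm at most $\|\phi\|$; and $u_{R+1},\dots,u_{m-R}$ is a Markov chain with $m-2R-1$ steps. At the vertex $t_1\cdots t_l$ between the $l$-th and the $(l+1)$-st edge the value $w=x(t_1\cdots t_l)$ is uniform. Arriving by $s_i$ one sees $b_i(w)$ and arriving by $s_i^{-1}$ one sees $a_i(w)$; leaving by $s_j$ one sees $a_j(w)$ and leaving by $s_j^{-1}$ one sees $b_j(w)$. So $(u_l,u_{l+1})$ is distributed as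

- $(b_i,a_j)$ if $t_lt_{l+1}=s_is_j$;
- $(a_i,b_j)$ if $t_lt_{l+1}=s_i^{-1}s_j^{-1}$;
- $(b_i,b_j)$ if $t_lt_{l+1}=s_is_j^{-1}$, and $(a_i,a_j)$ if $t_lt_{l+1}=s_i^{-1}s_j$, where $i\ne j$ as $g$ is reduced.

In the third case the two labels are independent, because $w$ and $\pi(w)$ are uniform on $U^r$; the transition operator kills mean-zero functions. In the first two cases the transition operator, or its adjoint, is one of the operators defining the $\lambda_{ij}$. With $\lambda=\max\lambda_{ij}$ we get $|\langle\phi,g\phi\rangle|\le\|\phi\|^2\lambda^{m-2R-1}$, and the coefficient vanishes unless $t_{R+1},\dots,t_{m-R}$ all have the same sign. At most $2(2r)^{2R}r^{m-2R}$ elements of length $m$ satisfy this. So the sum of $|\langle\phi,g\phi\rangle|^2$ over these $g$ is at most a constant times $(r\lambda^2)^{m-2R-1}$, and since $r\lambda^2\le\frac14$, the function $g\mapsto\langle\phi,g\phi\rangle$ is in $\ell^2(G)$.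

**Step 2: one cyclic space embeds.** Let $H_\phi$ be the closed span of $G\phi$. For $\xi\in H_\phi$ put $(S\xi)(g)=\langle\xi,g\phi\rangle$, with domain $\{\xi\in H_\phi:S\xi\in\ell^2(G)\}$. The domain contains all $k\phi$, $k\in G$, because $\langle k\phi,g\phi\rangle=\langle\phi,k^{-1}g\phi\rangle$, so it is dense. $S$ is closed: if $\xi_j\to\xi$ and $S\xi_j\to\eta$ in $\ell^2(G)$, then $S\xi=\eta$ pointwise. $S$ is injective, since $S\xi=0$ means $\xi\perp G\phi$. It intertwines: $(S\,k\xi)(g)=\langle\xi,k^{-1}g\phi\rangle=(S\xi)(k^{-1}g)$. In the polar decomposition $S=W|S|$, the operator $W:H_\phi\to\ell^2(G)$ is an isometry, and by uniqueness of the decomposition it is equivariant. So $H_\phi$ embeds in $\lambda_G$.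

**Step 3: all of $L^2_0(X)$.** Functions $\phi$ as in Step 1 are dense in $L_0^2(X)$. Choose a dense sequence $\phi_1,\phi_2,\dots$ of them, and let $H_k$ be the closed span of $G\phi_1\cup\dots\cup G\phi_k$, $H_0=0$. Then $H_k\ominus H_{k-1}$ is the closure of the image of $H_{\phi_k}$ under the equivariant projection onto $H_{k-1}^\perp$. By polar decomposition of this bounded map, it is equivalent to a subrepresentation of $H_{\phi_k}$, hence of $\lambda_G$. As $L^2_0(X)=\bigoplus_k(H_k\ominus H_{k-1})$, the first claim follows. Coefficients of multiples of $\lambda_G$ vanish at infinity, because this holds for vectors of finite support; so $X$ is mixing.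

**Step 4: freeness.** Let $g\ne e$ and suppose that $E=\{gx=x\}$ has positive measure. As $g$ has infinite order, mixing gives, for every measurable $D\subseteq E$, $\mu(D)=\lim_k\mu(g^kD\cap D)=\mu(D)^2$. Taking $D=E$, $\mu(E)=1$; then every measurable set has measure $0$ or $1$, which is impossible as $\alpha$ is nontrivial. $\square$

## 7. Prescribing $f_G=h$, and the factors of $Q$

The system $X$ has $f_G(X)=0$. To reach a given $h$ we multiply by a system $V$ with $f_G(V)=h$ that does not spoil the sign condition.

- If $h=0$, $V$ is a point.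
- If $h>0$, $V=A_0^G$ is a Bernoulli shift with finite base of entropy $h$; put $\Omega=G$, $o=e$.
- If $h<0$, let $\Omega$ be the transitive $G$-set whose Schreier graph (edges $v\to s_iv$) has two core vertices $o,p$ with $s_1o=o$, $s_1p=p$, $s_2p=o$, and infinite trees attached to make it $2r$-regular. Thus $\Omega=G/\langle s_1,s_2s_1s_2^{-1}\rangle$. Let $V=A_0^\Omega$ with product measure, $(gy)(v)=y(g^{-1}v)$, and finite base of entropy $|h|$.

Let $\nu$ read the coordinate at $o$ (trivial if $h=0$). Then $g\nu$ reads the coordinate at $go$, so $\nu$ is generating by transitivity. For $h\ne0$, $\mathrm H(\nu^C)=|h|\cdot|Co|$. With $P_m=B_mo$, as in Example 1,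
$$F(\nu^{(m)})=|h|\Big(|P_m|-\sum_i|P_m\cap s_iP_m|\Big),$$
that is, $|h|$ times vertices minus edges of the graph induced on the ball of radius $m$ about $o$ in the Schreier graph. If $h>0$ this graph is a tree and the factor is $1$. If $h<0$ and $m\ge1$, it is a tree together with the two loops at $o$ and $p$, and the factor is $1-2=-1$. For example, if $r=2$ and $m=1$, the vertices are $o,p,s_2o$, and the edges are two loops, $p\to o$ and $o\to s_2o$: $3-4=-1$. So $F(\nu^{(m)})=h$ for $m\ge1$, and $f_G(V)=h$.

Let $Q=X\times V$ with the diagonal action, and $h^+=\max(h,0)$. The partition $\alpha\vee\nu$ is generating, and by independence and Lemma 2 $F((\alpha\vee\nu)^{(m)})=F(\alpha^{(m)})+F(\nu^{(m)})=h$ for $m\ge1$. So $f_G(Q)=h$. Moreover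
$$\Psi_\nu(\delta)\le h^+\quad\text{for every partition $\delta$ of any extension of }Q.\tag{7.1}$$
For $h>0$ this is (2.1), for $h=0$ it is trivial, and for $h<0$ it is (2.2), since $s_1o=o$ gives $s_1\nu=\nu$.

**Lemma 7.** $f_G(Y)\ge\min(h,0)$ for every factor $Y$ of $Q$ for which $f_G(Y)$ is defined.

**Proof.** Let $\zeta$ be a finite-entropy generating partition of $Y$, viewed as a partition of $Q$. As $\alpha\vee\nu\vee\zeta^{(m)}$ is generating for $Q$, Lemma 1, Lemma 3(i) and (7.1) give
$$F(\zeta^{(m)})=F(\alpha\vee\nu\vee\zeta^{(m)})-\Psi_\alpha(\zeta^{(m)})-\Psi_\nu(\alpha\vee\zeta^{(m)})\ge h-0-h^+=\min(h,0).$$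
Let $m\to\infty$. $\square$

## 8. A spectral gap that does not depend on $N$

To exclude almost invariant sets as in Example 4 we need a gap. We shall also need it in the extensions of $Q$ by independent coin flips, which are used in Section 10.

**Lemma 8.** There is $c_0=c_0(r)>0$ such that for $\hat Q=Q\times\{0,1\}^G$, with any Bernoulli($\tau$) measure ($0<\tau<1$) on the last factor and the diagonal action,
$$\sum_i\|s_i\xi-\xi\|^2\ge c_0\|\xi\|^2\qquad\text{for all }\xi\in L^2_0(\hat Q).$$
In particular $Q$ is ergodic. It is essentially free because its factor $X$ is.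

**Proof.** We have $\sum_i\|s_i\xi-\xi\|^2=2r\|\xi\|^2-\langle\mathcal M\xi,\xi\rangle$ with $\mathcal M=\sum_i(s_i+s_i^{-1})$. So we must bound $\mathcal M$ strictly below $2r$.

**Step 1: Schur test.** This is the tool for permutation representations. Let $\mathcal M$ act on $\ell^2$ of a countable $G$-set, and suppose $\psi>0$ satisfies $\mathcal M\psi\le C\psi$ pointwise. Then $\|\mathcal M\|\le C$. Indeed, with $\mathcal M_{vw}=\mathcal M_{wv}\ge0$ the matrix entries,
$$|\langle\mathcal Mf,f\rangle|\le\sum_{v,w}\mathcal M_{vw}\,\tfrac12\Big(|f(v)|^2\tfrac{\psi(w)}{\psi(v)}+|f(w)|^2\tfrac{\psi(v)}{\psi(w)}\Big)\le C\|f\|^2,$$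
and $\mathcal M$ is self-adjoint.

**Step 2: multiples of $\lambda_G$.** On $G$ take $\psi(g)=(2r-1)^{-|g|/2}$. Off $e$ there is one neighbor closer to $e$ and $2r-1$ neighbors farther away, so $\mathcal M\psi=2\sqrt{2r-1}\,\psi$; and $\mathcal M\psi(e)=\frac{2r}{\sqrt{2r-1}}\le2\sqrt{2r-1}$. So $\|\mathcal M\|\le2\sqrt{2r-1}<2r$ on multiples of $\lambda_G$, hence on everything contained in one.

**Step 3: splitting $L^2_0(\hat Q)$.** Write $\Theta_\tau=\{0,1\}^G$ with its Bernoulli measure. Then
$$L^2_0(\hat Q)=L^2_0(V)\oplus\Big(L^2(V)\otimes\big[L^2_0(X)\oplus L^2(X)\otimes L^2_0(\Theta_\tau)\big]\Big).$$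
$L^2_0(\Theta_\tau)$ is a multiple of $\lambda_G$: with $\varphi$ a mean-zero unit vector of $L^2(\{0,1\})$, $G$ permutes the orthonormal basis of the functions $\theta\mapsto\prod_{g\in E}\varphi(\theta(g))$, $E\subset G$ finite nonempty. The stabilizer of $E$ is a finite subgroup, hence trivial, as $G$ is torsion-free. By Lemma 6 and Fell absorption ($\sigma\otimes\lambda_G$ is a multiple of $\lambda_G$ for every unitary representation $\sigma$), everything except possibly $L^2_0(V)$ is contained in a multiple of $\lambda_G$. If $h=0$, then $L_0^2(V)=0$. If $h\neq0$, choose an orthonormal basis of $L^2(A_0)$ containing $1$; products of basis elements give an orthonormal basis of $L^2_0(V)$ indexed by the finitely supported nonzero labellings of $\Omega$, which $G$ permutes. If $h>0$, the stabilizers are again trivial and $L^2_0(V)$ is a multiple of $\lambda_G$.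

**Step 4: $L^2_0(V)$ for $h<0$.** Here $L^2_0(V)$ is a direct sum of representations $\ell^2(G/S)$, where $S$ is the stabilizer of a labelling as above. As $S$ preserves the finite support, a finite-index subgroup $S'\le S$ fixes a point $v_0\in\Omega$. By pullback divided by $\sqrt{[S:S']}$, $\ell^2(G/S)$ embeds equivariantly in $\ell^2(G/S')$. For $f\in\ell^2(G/S')$ let $\tilde f$ on $G/\mathrm{Stab}(v_0)\cong\Omega$ be the $\ell^2$-norm of $f$ on the fibers of $G/S'\to G/\mathrm{Stab}(v_0)$. Then $\|\tilde f\|=\|f\|$. Each group element maps fibers bijectively to fibers, so the Cauchy–Schwarz inequality on each fiber gives $|\langle\mathcal Mf,f\rangle|\le\langle\mathcal M\tilde f,\tilde f\rangle$. It remains to bound $\mathcal M$ on $\ell^2(\Omega)$. Put $\psi(v)=(2r-1)^{-d(v)/2}$, where $d$ is the distance to $\{o,p\}$. Where $d\ge1$, $\mathcal M\psi=2\sqrt{2r-1}\,\psi$ as in Step 2. Where $d=0$, the loop contributes $2$, the other core vertex $1$, and the $2r-3$ tree neighbors $(2r-1)^{-1/2}$ each, so $\mathcal M\psi=\big(3+\frac{2r-3}{\sqrt{2r-1}}\big)\psi$.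 This factor is less than $3+(2r-3)=2r$.

So the lemma holds with $c_0=2r-\max\big\{2\sqrt{2r-1},\ 3+\frac{2r-3}{\sqrt{2r-1}}\big\}>0$. An invariant $\xi\in L^2_0(\hat Q)$ must be $0$, so $\hat Q$ and its factor $Q$ are ergodic. $\square$

## 9. Half knowledge is expensive

Let $\Lambda=\lceil2\log_2N\rceil$ and $e_L=2r\log2+2r\log(\Lambda+1)+\log(16rL)=O_r(\log L)$. Let $\eta_1=\min\{\frac1{36},\frac{3c_0}{512r^2}\}$, which depends only on $r$.

**Proposition 9.** If $\delta$ is a partition of $\hat Q$ with $\mathrm H(\alpha|\delta)=\frac12rL$, then $-\Psi_\alpha(\delta)\ge\eta_1L-e_L$.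

**Proof.** Let $c_j$ be as in Lemma 3 (for $\hat Q\to X$). Put $\kappa_j=\min(c_j+\log2,L)\in(0,L]$, the truncated uncertainty of the $j$-th label, and $\sigma=\frac1{2rL}\sum_j\kappa_j\in[0,1]$, the average uncertainty at the vertex $e$.

**Step 1: the vertex estimate.** We turn the gate inequality into an inequality for $\mathrm H(\alpha|\delta)$. Fix an atom $D$ of $\delta$ and let $P_j$ be the law of $\ell_j(w)$ given $D$. Sort the values by size of probability: $T_j^k=\{u:2^{-k-1}<P_j(u)\le2^{-k}\}$ for $0\le k<\Lambda$, and $T_j^\Lambda=\{u:P_j(u)\le2^{-\Lambda}\}$. Let $k_j$ be the index with $\ell_j(w)\in T_j^{k_j}$. If $k_j=k<\Lambda$, then $c_j\ge k\log2$ and $|T_j^k|\le\min(2^{k+1},N)\le\min(2e^{c_j},N)$. If $k_j=\Lambda$, then $c_j\ge2L$ and $\kappa_j=L$. So always $\log|T_j^{k_j}|\le\kappa_j$. Given the vector $(k_j)_j$, which has at most $(\Lambda+1)^{2r}$ values, $w$ lies in $A(T)$ with $T_j=T_j^{k_j}$. Hence the entropy of $w$ given $D$ is at most $2r\log(\Lambda+1)+\mathbb E[\log|A(T)|\,|\,D]$. We apply Lemma 5 at each point,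 where $\sum_j\kappa_j=2rL\sigma$ and $\sum_j(L-\kappa_j)=2rL(1-\sigma)$, and average over $D$:
$$\mathrm H(\alpha|\delta)\le\tfrac12\sum_j\mathbb E\kappa_j-\tfrac L8\,\mathbb E\min(\sigma,1-\sigma)+2r\log(\Lambda+1)+\log(16rL).\tag{9.1}$$

**Step 2: adding the edge penalty.** Put $\epsilon_0=\mathbb E\min(\sigma,1-\sigma)$, $\bar\kappa_j=\kappa_j/L$, and $\epsilon_1=\sum_i\mathbb E|\bar\kappa_{a_i}-\bar\kappa_{b_i}\circ s_i^{-1}|$. The function $\kappa_j$ is the same 1-Lipschitz function of $c_j$ for every $j$, so $\mathbb E|c_{a_i}-c_{b_i}\circ s_i^{-1}|\ge\mathbb E|\kappa_{a_i}-\kappa_{b_i}\circ s_i^{-1}|$. Also $\frac12\sum_j\mathbb E\kappa_j\le\frac12\sum_j\mathbb Ec_j+r\log2$. Insert (9.1) in Lemma 3(ii):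
$$L\big(\tfrac18\epsilon_0+\tfrac12\epsilon_1\big)\le-\Psi_\alpha(\delta)+e_L=:yL.\tag{9.2}$$
If the cost is small, then $y$ is small: most vertices know almost all or almost nothing ($\epsilon_0$), and neighbors agree ($\epsilon_1$).

**Step 3: expansion.** We convert this into an almost invariant set. Let $\chi=1[\sigma\ge\frac12]$ and $p=\mathbb E\chi$. If $\sigma<\frac12$, then $\bar\kappa_j\le\sum_i\bar\kappa_i=2r\sigma$; if $\sigma\ge\frac12$, then $1-\bar\kappa_j\le2r(1-\sigma)$. So $|\bar\kappa_j-\chi|\le2r\min(\sigma,1-\sigma)$ for every $j$. Passing from $\chi$ to $\bar\kappa_{a_i}$ to $\bar\kappa_{b_i}\circ s_i^{-1}$ to $\chi\circ s_i^{-1}$,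
$$\sum_i\mathbb E|\chi-\chi\circ s_i^{-1}|\le\epsilon_1+4r^2\epsilon_0\le32r^2\big(\tfrac18\epsilon_0+\tfrac12\epsilon_1\big)\le32r^2y .$$
As $\chi$ takes the values $0,1$, the left side is $\sum_i\|s_i\chi-\chi\|^2$. Lemma 8 applied to $\chi-p$, which has squared norm $p(1-p)$, gives
$$c_0\,p(1-p)\le32r^2y.\tag{9.3}$$

**Step 4: $p$ is near $\frac12$.** Here the hypothesis of half knowledge enters. By (9.1), $rL\,\mathbb E\sigma=\frac12\sum_j\mathbb E\kappa_j\ge\mathrm H(\alpha|\delta)-e_L$. By Lemma 3(i), $\frac12\sum_j\mathbb E\kappa_j\le\frac12\sum_j\mathrm H(\ell_j|\delta)+r\log2\le\mathrm H(\alpha|\delta)-\Psi_\alpha(\delta)+e_L$. As $-\Psi_\alpha(\delta)\ge0$, both $e_L$ and $-\Psi_\alpha(\delta)+e_L$ are at most $yL$. With $\mathrm H(\alpha|\delta)=\frac12rL$ this gives $|\mathbb E\sigma-\frac12|\le y/r\le y$. Also $|\chi-\sigma|=\min(\sigma,1-\sigma)$, so $|p-\mathbb E\sigma|\le\epsilon_0\le8y$ by (9.2). Together $|p-\frac12|\le9y$.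

**Step 5: conclusion.** If $y\le\frac1{36}$, then $|p-\frac12|\le\frac14$, so $p(1-p)\ge\frac3{16}$ and (9.3) gives $y\ge\frac{3c_0}{512r^2}$. In all cases $y\ge\eta_1$, that is, $-\Psi_\alpha(\delta)\ge\eta_1L-e_L$. $\square$

## 10. Revealing a generating partition at random sites

Let $\beta$ be a generating partition of $Q$ with $\rho=\mathrm H(\beta)<\infty$; generating partitions of infinite entropy are irrelevant for $\Delta^*_G$. We want to apply Proposition 9 to partial information from $\beta$ that is exactly half knowledge of $\alpha$. If one reveals the translates $g\beta$ one at a time, the uncertainty of $\alpha$ drops in jumps. These are at most $\rho$, since $\mathrm H(\alpha|\eta)-\mathrm H(\alpha|\eta\vee g\beta)\le\mathrm H(g\beta)=\rho$, but they need not meet $\frac12rL$. Revealing $\beta$ at a random set of sites makes the uncertainty a continuous function of the density, and half is met exactly.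

**Step 1: choosing the density.** As $\beta$ is generating and $\mathrm H(\alpha)<\infty$, we can fix $k$ with $\mathrm H(\alpha|\beta^{(k)})<\frac12rL$. For $\tau\in[0,1]$ let $\gamma=\gamma_\tau$ be the partition of $Q\times\{0,1\}^G$ (points $(q,\theta)$, Bernoulli($\tau$) measure on the second factor, diagonal action) with atoms $\{\theta(e)=0\}$ and $\{\theta(e)=1\}\cap B$, $B\in\beta$. Then $g\gamma$ reads $\theta(g)$ and, if $\theta(g)=1$, also $g\beta$. So $\gamma^{(k)}$ reveals $\theta|_{B_k}$, and $g\beta$ for those $g\in B_k$ with $\theta(g)=1$, and nothing else. As $\theta$ is independent of $Q$,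
$$\mathrm H(\alpha|\gamma_\tau^{(k)})=\sum_{S\subseteq B_k}\tau^{|S|}(1-\tau)^{|B_k\setminus S|}\,\mathrm H(\alpha|\beta^S).$$
This is a polynomial in $\tau$, equal to $rL$ at $\tau=0$ and less than $\frac12rL$ at $\tau=1$. Fix $\tau\in(0,1)$ where it equals $\frac12rL$. Put $\delta=\gamma^{(k)}$, $\hat Q=Q\times\{0,1\}^G$, and $\mathrm H_b(\tau)=-\tau\log\tau-(1-\tau)\log(1-\tau)$.

**Step 2: an upper bound for $F(\delta)$.** By Lemma 1, (2.1) and independence, $F(\delta)\le F(\gamma)\le\mathrm H(\gamma)=\mathrm H_b(\tau)+\tau\rho$.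

**Step 3: a lower bound for $F(\alpha\vee\nu\vee\delta)$.** Let $\upsilon$ read $\theta(e)$. By Example 1, $F(\upsilon^{(m)})=\mathrm H_b(\tau)$. The partition $\alpha\vee\nu\vee\upsilon$ is generating for $\hat Q$, and by independence $F((\alpha\vee\nu\vee\upsilon)^{(m)})=h+\mathrm H_b(\tau)$ for $m\ge1$; so $f_G(\hat Q)=h+\mathrm H_b(\tau)$. As $\upsilon\le\gamma\le\delta$, the partition $\alpha\vee\nu\vee\delta$ is generating for $\hat Q$ too, and Lemma 1 gives $F(\alpha\vee\nu\vee\delta)\ge h+\mathrm H_b(\tau)$. So the price $\mathrm H_b(\tau)$ of the coins appears on both sides and will cancel.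

**Step 4: comparison.** With (7.1),
$$h+\mathrm H_b(\tau)\le F(\delta)+\Psi_\alpha(\delta)+\Psi_\nu(\delta\vee\alpha)\le\mathrm H_b(\tau)+\tau\rho+\Psi_\alpha(\delta)+h^+ .$$
Hence, by Proposition 9,
$$\rho\ge\tau\rho\ge\min(h,0)-\Psi_\alpha(\delta)\ge\eta_1L-e_L-|h| .$$
As $\beta$ was arbitrary,
$$\Delta_G^*(Q)\ \ge\ \eta_1(r)\log N-O_r(\log\log N)-|h| ,$$
which exceeds $M$ for $N$ large. By Section 7, $f_G(Q)=h$; by Lemma 7, every factor has f-invariant at least $\min(h,0)$; by Lemma 8, $Q$ is ergodic and essentially free; and $\log\Delta_G\ge\Delta_G^*$ always. This proves the Theorem. $\blacksquare$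

**Remark (sharpness).** For any action with $f_G(X)=h$, the factors $X$ and the one-point space show $\inf_Yf_G(Y)\le\min(h,0)$, and the examples above attain equality. Thus, for given $h,c\in\mathbb R$, actions as in the problem with arbitrarily large $\Delta^*_G$ exist if and only if $-c\le\min(h,0)$, that is, $c\ge\max(0,-h)$. As $\alpha\vee\nu$ is generating with entropy $rL+|h|$, the examples also satisfy $\Delta^*_G(Q)\le r\log N+|h|$.
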